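# Inducing from stability groups need not give primitive ideals

## 1. The flip on two glued copies of $\mathbb K+\mathbb C1$

Let $\mathbb K=\mathbb K(\ell^2)$ be the compact operators, let $D=\mathbb K+\mathbb C1$, and let $\chi:D\to D/\mathbb K=\mathbb C$ be the quotient character. Glue two copies of $D$ at infinity:
$$E=\{(a,b)\in D\oplus D:\chi(a)=\chi(b)\}=(\mathbb K\oplus\mathbb K)+\mathbb C(1,1).$$
Three representations of $E$ are visible:
$$\mathrm{ev}_0(a,b)=a,\qquad \mathrm{ev}_1(a,b)=b,\qquad \omega(a,b)=\chi(a)=\chi(b).$$
There are no other irreducible ones up to equivalence. Indeed, an irreducible representation that kills $\mathbb K\oplus\mathbb K$ factors through $E/(\mathbb K\oplus\mathbb K)=\mathbb C$, so it is $\omega$. Otherwise it restricts to an irreducible representation of the ideal $\mathbb K\oplus\mathbb K$, which is one of the two coordinate representations, and this extends uniquely to $E$. So $\operatorname{Prim}(E)$ has three points,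
$$\ker\mathrm{ev}_0=0\oplus\mathbb K,\qquad \ker\mathrm{ev}_1=\mathbb K\oplus0,\qquad \ker\omega=\mathbb K\oplus\mathbb K .$$

Let $\mathbb Z/2=\{e,u\}$ act by the flip $\theta(a,b)=(b,a)$. Then
$$\mathrm{ev}_i\circ\theta=\mathrm{ev}_{1-i},\qquad \omega\circ\theta=\omega,\qquad \omega=\chi\circ\mathrm{ev}_0. \tag{1}$$
The flip exchanges the first two points and fixes the third.

Take a representation $\pi$ of $E$ on $\mathcal K$ and induce it from the trivial group to $\mathbb Z/2$. The induced representation lives on $\mathcal K\oplus\mathcal K$, where $a\in E$ acts by $\Pi(a)=\pi(a)\oplus\pi(\theta(a))$ and $u$ acts by the swap $U$ of the two summands.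

* *For $\pi=\mathrm{ev}_0$* we get $\Pi=\mathrm{ev}_0\oplus\mathrm{ev}_1$. The two summands are irreducible with different kernels, hence inequivalent, so an operator $T$ commuting with $\Pi(E)$ is $c_0\oplus c_1$ with scalars $c_i$. Commuting with the swap forces $c_0=c_1$. The induced representation is irreducible.
* *For $\pi=\omega$* we get $\Pi(a)=\omega(a)1$ on $\mathbb C^2$, and the swap $U$ commutes with everything. The induced representation splits into the eigenspaces $U=\pm1$. Even its kernel notices: $1+u$ and $1-u$ are not in the kernel, but for every $y\in E\rtimes\mathbb Z/2$ with image $Y$ the image of $(1+u)y(1-u)$ is $(1+U)Y(1-U)=Y(1+U)(1-U)=0$.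

There is no mystery in the second case: the trivial group was the wrong group to induce from, since the whole of $\mathbb Z/2$ fixes $\ker\omega$. This suggests the following question. *If we start from a primitive ideal $P$, use exactly its stability group, and induce a primitive ideal lying exactly over $P$, do we always get a primitive ideal?*

## 2. Crossed products, induced ideals, and the property EHI

All ideals are closed and two-sided. Let $(A,G,\alpha)$ be a $C^*$-dynamical system, with $G$ a locally compact group acting on the $C^*$-algebra $A$. It is **separable** if $A$ is separable and $G$ is second countable. For a closed subgroup $H\le G$, a covariant representation of $(A,H,\alpha)$ is a pair $(\sigma,V)$ with $V_h\sigma(a)V_h^*=\sigma(\alpha_h(a))$. The full crossed product $A\rtimes_\alpha H$ is the $C^*$-algebra whose nondegenerate representations are the integrated forms $\sigma\rtimes V$ of the nondegenerate covariant representations. If $A$ is unital and $G$ discrete, $A\rtimes_\alpha G$ is generated by $A$ and canonical unitaries $u_g$ with $u_gau_g^*=\alpha_g(a)$.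

**Primitive and prime ideals.** An ideal is primitive if it is the kernel of an irreducible representation. A proper ideal $I$ of $B$ is prime if $J_1J_2\subseteq I$ forces $J_1\subseteq I$ or $J_2\subseteq I$. Primitive ideals are prime: let $I=\ker\pi$ with $\pi$ irreducible, let $J_1J_2\subseteq I$ and $J_2\not\subseteq I$. Then $\overline{\pi(J_2)\mathcal K}$ is a nonzero invariant subspace, hence everything, and $\pi(J_1)\pi(J_2)=0$ gives $\pi(J_1)=0$. In Section 1 the kernel of the representation induced from $\omega$ is not prime.

**The space $\operatorname{Prim}(A)$.** The open sets are the sets $\widehat L=\{Q\in\operatorname{Prim}(A):L\not\subseteq Q\}$, with $L$ an ideal. The map $L\mapsto\widehat L$ is an inclusion-preserving bijection with inverse $\widehat L\mapsto\bigcap_{Q\notin\widehat L}Q$. The space is $T_0$, and second countable if $A$ is separable. The closure of $\{P\}$ is $\{Q:Q\supseteq P\}=\operatorname{Prim}(A/P)$. One says that $\{P\}$ is *locally closed* if it is open in its closure. In $\operatorname{Prim}(E)$ the point $\ker\mathrm{ev}_0$ is not closed, since its closure also contains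 $\ker\omega$. It is locally closed, because the open set $\widehat{\mathbb K\oplus0}$ meets that closure only in $\ker\mathrm{ev}_0$.

**Induction and restriction.** Let $\mathcal I(B)$ be the set of ideals of $B$ with Fell's topology. There are continuous maps $\operatorname{Ind}_H^G:\mathcal I(A\rtimes_\alpha H)\to\mathcal I(A\rtimes_\alpha G)$ and $\operatorname{Res}:\mathcal I(A\rtimes_\alpha H)\to\mathcal I(A)$ characterized by
$$\operatorname{Ind}_H^G(\ker(\sigma\rtimes V))=\ker(\operatorname{Ind}_H^G(\sigma\rtimes V)),\qquad \operatorname{Res}(\ker(\sigma\rtimes V))=\ker\sigma .$$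
Only these two formulas will be used. For $G$ discrete, $\operatorname{Ind}_H^G(\sigma\rtimes V)$ acts on the functions $\xi:G\to\mathcal K_\sigma$ with $\xi(sh)=V_h^{-1}\xi(s)$ for $h\in H$ and $\sum_{G/H}\|\xi\|^2<\infty$, by
$$(\Pi(a)\xi)(s)=\sigma(\alpha_s^{-1}(a))\xi(s),\qquad (U_r\xi)(s)=\xi(r^{-1}s). \tag{2}$$
With $H$ trivial and $G=\mathbb Z/2$ this is the construction of Section 1.

For $P\in\operatorname{Prim}(A)$ let $G_P=\{s\in G:\alpha_s(P)=P\}$. It is closed: if $s_i\to s$ with $s_i\in G_P$ and $a\in P$, then $\alpha_{s_i}(a)\to\alpha_s(a)\in P$, so $\alpha_s(P)\subseteq P$, and the same argument for $s_i^{-1}\to s^{-1}$ gives equality.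

**Definition (EHI).** The system $(A,G,\alpha)$ satisfies the *Effros–Hahn-induction property* if, whenever $P\in\operatorname{Prim}(A)$ and $J\in\operatorname{Prim}(A\rtimes_\alpha G_P)$ with $\operatorname{Res}J=P$, the ideal $\operatorname{Ind}_{G_P}^GJ$ is a primitive ideal of $A\rtimes_\alpha G$.

If $G_P=G$, then $\operatorname{Ind}$ is the identity and there is nothing to check at $P$. For $(E,\mathbb Z/2,\theta)$ this settles $P=\ker\omega$. At $P=\ker\mathrm{ev}_0$ the stability group is trivial, $J=P$, and we saw that $\operatorname{Ind}\mathrm{ev}_0$ is irreducible; $\ker\mathrm{ev}_1$ is symmetric. So this system satisfies EHI. The property is known for all systems with $A$ commutative, for separable systems with $A$ continuous-trace and $G$ acting freely on the spectrum, and for separable systems with $G$ amenable acting freely on $\operatorname{Prim}(A)$. Siegfried Echterhoff and Dana P. Williams, "Inducing Primitive Ideals", arXiv:math/0601051 (2006), is the source of the following conjecture: *all separable dynamical systems satisfy EHI.* The conjecture is false.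

**Theorem 1.** There is a separable system $(A,G,\alpha)$, with $A$ unital AF and $G$ countable discrete metabelian (hence amenable), a $P\in\operatorname{Prim}(A)$, and an irreducible representation $\rho$ of $A\rtimes_\alpha G_P$ with kernel $J$ and $\operatorname{Res}J=P$, such that $\operatorname{Ind}_{G_P}^GJ$ is not prime, hence not primitive. Moreover $\operatorname{Ind}\rho$ is a direct sum of exactly two irreducible representations, and their kernels are incomparable.

Before proving this we try to prove the conjecture. The attempt yields a positive theorem, and its hypothesis shows what a counterexample must violate.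

## 3. Separating the fibers over $G/G_P$

Write $H=G_P$. The induced representation of $A$ is spread over $G/H$, with the representation $\sigma\circ\alpha_s^{-1}$ sitting over $sH$. In Section 1 irreducibility of $\operatorname{Ind}\mathrm{ev}_0$ came from the fact that $\Pi(E)$ could tell the two fibers apart. The natural plan is to do this in general.

**Definition.** A representation $\sigma$ of $A$ is *$P$-homogeneous* if $\sigma(P)=0$ and $\sigma(L)$ acts nondegenerately for every ideal $L\not\subseteq P$.

An irreducible $\sigma$ with kernel $P$ is $P$-homogeneous, because $\overline{\sigma(L)\mathcal K}$ is invariant and nonzero. For a negative example take $A=D$, whose ideals are $0,\mathbb K,D$, and $P=0$. The representation $\mathrm{id}\oplus\chi$ on $\ell^2\oplus\mathbb C$ has kernel $0$, but $\mathbb K$ annihilates the summand $\mathbb C$, so it is not $0$-homogeneous.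

Consider also the condition

> $(*)$ every ideal $L\supsetneq P$ contains an $H$-invariant ideal $L_0$ with $P\subsetneq L_0\subseteq L$.

For $A=D$ and $P=0$ it holds with $L_0=\mathbb K$ under any action, since automorphisms of $D$ preserve its only proper nonzero ideal.

**Theorem 2.** Let $(A,G,\alpha)$ be separable, $P\in\operatorname{Prim}(A)$, $H=G_P$.

(a) If $\rho=\sigma\rtimes V$ is an irreducible representation of $A\rtimes_\alpha H$ with $\sigma$ $P$-homogeneous, then $\operatorname{Ind}_H^G\rho$ is irreducible.

(b) If $(*)$ holds, then $\operatorname{Ind}_H^G\rho$ is irreducible for every irreducible $\rho$ of $A\rtimes_\alpha H$ with $\operatorname{Res}(\ker\rho)=P$. In particular $\operatorname{Ind}_H^GJ$ is primitive for every $J\in\operatorname{Prim}(A\rtimes_\alpha H)$ with $\operatorname{Res}J=P$.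

(c) $(*)$ holds if $G_P$ is compact, and also if $\{P\}$ is locally closed in $\operatorname{Prim}(A)$.

Consequently EHI holds for every separable system in which each $P\in\operatorname{Prim}(A)$ has compact stability group or is locally closed. This includes all separable systems with $G$ acting freely on $\operatorname{Prim}(A)$ (no amenability needed) and all separable systems with $\operatorname{Prim}(A)$ a $T_1$ space.

By Theorem 1 the hypothesis cannot be dropped, even for $G$ amenable and $A$ AF. Put the other way, EHI can fail at $P$ only if $G_P$ is non-compact and $\{P\}$ is not locally closed.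

We use one topological fact throughout: **the action of $G$ on $\operatorname{Prim}(A)$ is jointly continuous.** For $b\in A$ and $r\ge0$ the set $\{Q:\|b+Q\|>r\}$ is open. To see this, choose $f\ge 0$ continuous on $[0,\infty)$ with $f=0$ exactly on $[0,r^2]$. Then $\|b+Q\|>r$ if and only if $f(b^*b)\notin Q$, and this describes the open set of the ideal generated by $f(b^*b)$. Now let $s_0Q_0\in\widehat L$. Choose $a\in L$ and $\varepsilon>0$ with $\|\alpha_{s_0}^{-1}(a)+Q_0\|>2\varepsilon$. If $\|\alpha_s^{-1}(a)-\alpha_{s_0}^{-1}(a)\|<\varepsilon$ and $\|\alpha_{s_0}^{-1}(a)+Q\|>2\varepsilon$, then $\|\alpha_s^{-1}(a)+Q\|>\varepsilon$, so $a\notin sQ$ and $sQ\in\widehat L$. Both conditions are open, in $s$ and in $Q$ respectively.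

### 3.1 Homogeneous representations: proof of (a)

**Step 1: reduce to functions on $G/H$.** The purpose is to show that it suffices to find the multiplication operators inside $\Pi(A)''$. The algebra $A\rtimes_\alpha H$ is separable, so the space $\mathcal K$ of $\rho$ is separable. Fix a quasi-invariant measure $\mu$ on $G/H$ and a Borel section $c:G/H\to G$. In the standard way $\operatorname{Ind}\rho=\Pi\rtimes U$ is realized on $L^2(G/H,\mu;\mathcal K)$ with
$$(\Pi(a)\xi)(x)=\sigma(\alpha_{c(x)}^{-1}(a))\xi(x). \tag{3}$$
(For $G$ discrete, $\mu$ is counting measure, $c$ picks coset representatives, and one passes from (2) to (3) by evaluating $\xi$ at $c(x)$.) Let $M(f)$ be multiplication by a bounded Borel function $f$ on $G/H$. By Green's imprimitivity theorem (P. Green, *Acta Math.* 140 (1978); D. Williams, *Crossed Products of C\*-Algebras*, Thm. 4.22), $A\rtimes_\alpha H$ is Morita equivalent to $C_0(G/H,A)\rtimes G$. The representation of the latter corresponding to $\rho$ is $(\Pi\otimes M)\rtimes U$, and its restriction to $A\rtimes_\alpha G$ is $\operatorname{Ind}\rho$. Morita equivalence preserves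 irreducibility, so
$$\{\Pi(A),\,U_G,\,M(C_0(G/H))\}'=\mathbb C1. \tag{4}$$
If $M(C_0(G/H))\subseteq\Pi(A)''$, then everything commuting with $\Pi(A)$ and $U_G$ also commutes with $M(C_0(G/H))$, hence is scalar by (4), and $\operatorname{Ind}\rho$ is irreducible.

For discrete $G$, (4) can be checked by hand. An operator $T$ commuting with $M(C_0(G/H))$ preserves the functions supported on each coset. On those supported on $H$, identified with $\mathcal K$ by $\xi\mapsto\xi(e)$, the operators $\Pi(a)$ and $U_h$ act as $\sigma(a)$ and $V_h$, since $\xi(h^{-1})=V_h\xi(e)$. So $T$ is a scalar there. As $U_s$ carries this fiber onto the one over $sH$, it is the same scalar on every fiber.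

**Step 2: each ideal of $A$ gives an indicator function in $\Pi(A)''$.** For $x=sH$ write $xP=\alpha_s(P)$, which is well defined because $H=G_P$. For an ideal $L$ put $O_L=\{x\in G/H:L\not\subseteq xP\}$. The set $O_L$ is open, as the preimage of $\widehat L$ under the continuous map $x\mapsto xP$. Let $(e_i)$ be an increasing sequential approximate unit of $L$, which exists since $L$ is separable. The operators $\Pi(e_i)$ increase strongly to a projection $p_L\in\Pi(A)''$. For fixed $x$ the elements $\alpha_{c(x)}^{-1}(e_i)$ form an approximate unit of $\alpha_{c(x)}^{-1}(L)$, so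
$$\sigma(\alpha_{c(x)}^{-1}(e_i))\ \longrightarrow\ \text{the projection onto }\overline{\sigma(\alpha_{c(x)}^{-1}(L))\mathcal K}\quad\text{strongly.}$$
If $L\not\subseteq xP$, then $\alpha_{c(x)}^{-1}(L)\not\subseteq P$ and the projection is $1$ by $P$-homogeneity. If $L\subseteq xP$, then $\alpha_{c(x)}^{-1}(L)\subseteq P$ and it is $0$. Now
$$\|\Pi(e_i)\xi-M(1_{O_L})\xi\|^2=\int\big\|\sigma(\alpha_{c(x)}^{-1}(e_i))\xi(x)-1_{O_L}(x)\xi(x)\big\|^2\,d\mu(x),$$
where the integrand tends to $0$ pointwise and is bounded by $4\|\xi(x)\|^2$. By dominated convergence $p_L=M(1_{O_L})$.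

**Step 3: these indicators generate all functions.** Let $(L_n)$ be the ideals corresponding to a countable base of $\operatorname{Prim}(A)$. If $x\ne y$ in $G/H$, then $xP\neq yP$, and since $\operatorname{Prim}(A)$ is $T_0$ some basic open set contains exactly one of them. So the sets $O_{L_n}$ separate the points of $G/H$. The space $G/H$ is Polish, and a countable point-separating family of Borel sets in a standard Borel space generates its Borel $\sigma$-algebra (Mackey; see Arveson, *An Invitation to C\*-Algebras*, Thm. 3.3.5). (If $G$ is discrete this is immediate: each singleton is a countable intersection of sets $O_{L_n}$ and complements.) The Borel sets $Z$ with $M(1_Z)\in\Pi(A)''$ form a $\sigma$-algebra: complements come from $1-M(1_Z)$, finite intersections from products, and increasing unions from strong limits. It contains every $O_{L_n}$, so it contains all Borel sets. Every $f\in C_0(G/H)$ is a uniform limit of Borel simple functions, hence $M(f)\in\Pi(A)''$. By Step 1 this proves (a). $\square$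

### 3.2 Condition $(*)$ forces homogeneity: proof of (b)

Let $\rho=\sigma\rtimes V$ be irreducible with $\operatorname{Res}(\ker\rho)=\ker\sigma=P$. We show that $\sigma$ is $P$-homogeneous. Let $L\not\subseteq P$. Then $L+P\supsetneq P$, and $(*)$ gives an $H$-invariant ideal $L_0$ with $P\subsetneq L_0\subseteq L+P$. The subspace $\overline{\sigma(L_0)\mathcal K}$ is nonzero because $L_0\not\subseteq\ker\sigma$. It is invariant under $\sigma(A)$, and under $V_H$ because $V_h\sigma(a)\eta=\sigma(\alpha_h(a))V_h\eta$ and $\alpha_h(L_0)=L_0$. By irreducibility of $\rho$ it is all of $\mathcal K$. Since $\sigma(L_0)\subseteq\sigma(L+P)=\sigma(L)$, the ideal $L$ acts nondegenerately. So (a) applies. For the last sentence of (b), write $J=\ker\rho$ with $\rho$ irreducible; then $\operatorname{Ind}_H^GJ=\ker(\operatorname{Ind}_H^G\rho)$ is primitive. $\square$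

### 3.3 Two sufficient conditions for $(*)$: proof of (c) and the consequences

**Compact stability group.** The goal is to shrink an open neighborhood of $P$ to an $H$-invariant one. Let $L\supsetneq P$ and $U=\widehat L$, so $P\in U$. For each $h\in H$ we have $hP=P\in U$, so by joint continuity there are open sets $B_h\ni h$ in $H$ and $W_h\ni P$ in $\operatorname{Prim}(A)$ with $B_hW_h\subseteq U$. Finitely many $B_{h_1},\dots,B_{h_r}$ cover $H$. With $U_0=W_{h_1}\cap\dots\cap W_{h_r}$ we get $P\in U_0$ and $HU_0\subseteq U$. The set $HU_0=\bigcup_hhU_0$ is open and $H$-invariant. Let $L_0'$ be its ideal. It is $H$-invariant, contained in $L$ because $HU_0\subseteq U$, and not contained in $P$ because $P\in HU_0$. Then $L_0=L_0'+P$ is as required.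

**Locally closed points.** The goal is to find one $L_0$ that works for all $L$. Suppose $\{P\}$ is open in $\overline{\{P\}}=\operatorname{Prim}(A/P)$. Every nonempty open subset of $\overline{\{P\}}$ contains $P$, so $\{P\}$ is the smallest nonempty open subset. Translated to ideals, there is a smallest ideal $L_0$ properly containing $P$. For $h\in H$ the ideal $\alpha_h(L_0)$ is the smallest ideal properly containing $\alpha_h(P)=P$, so $\alpha_h(L_0)=L_0$. It lies in every $L\supsetneq P$. This proves (c).

**Consequences.** If each $P$ has compact stability group or is locally closed, then (b) and (c) apply at every $P$, which is EHI. If $G$ acts freely, all stability groups are trivial, hence compact. If $\operatorname{Prim}(A)$ is $T_1$, every point is closed, hence locally closed. $\square$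

## 4. Where the separation breaks: kernels that intersect to $P$

Condition $(*)$ entered only to make $\sigma$ homogeneous. Without it, $\sigma$ may be a sum of pieces whose kernels are all strictly larger than $P$ but intersect to $P$, with $V_H$ moving the pieces around so that $\rho$ is irreducible. Step 2 then fails, because an ideal $L\not\subseteq P$ may vanish on some of the pieces. The damage is real if, for some $s\notin H$, a piece $\sigma'$ satisfies $\sigma'\circ\alpha_s^{-1}=\sigma'$. In that case, for $G$ discrete, the fibers over $eH$ and $sH$ contain a common subrepresentation of $A$, and the partial isometry carrying one copy to the other commutes with $\Pi(A)$ but not with $M(1_{eH})$. So $M(1_{eH})\notin\Pi(A)''$.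

First we need a place where $(*)$ fails. Let $A_0=\bigotimes_{k\in\mathbb Z}D$, the direct limit of the algebras $D^{\otimes F}$, $F\subset\mathbb Z$ finite. (Here $D$ is AF, hence nuclear, so there is no choice of tensor norm.) Let $\hat\chi_k:A_0\to\bigotimes_{j\ne k}D$ apply $\chi$ in the $k$-th factor and the identity in the others.

**Lemma 1.** If $b\in A_0$ and $\hat\chi_k(b)=0$ for all $k\in\mathbb Z$, then $b=0$.

*Proof.* Given $\varepsilon>0$, choose a finite $F$ and $b'\in D^{\otimes F}$ with $\|b-b'\|<\varepsilon$, and take $k\notin F$. On $D^{\otimes F}$ the map $\hat\chi_k$ is the canonical isometric inclusion into $\bigotimes_{j\ne k}D$. So $\|b'\|=\|\hat\chi_k(b')\|=\|\hat\chi_k(b'-b)\|<\varepsilon$ and $\|b\|<2\varepsilon$. As $\varepsilon$ was arbitrary, $b=0$. $\square$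

The infinity of the index set matters. For a finite index set $F$ and the rank-one projection $e_0\in\mathbb K$, the element $e_0^{\otimes F}\in D^{\otimes F}$ is nonzero and killed by every $\hat\chi_k$.

Let $\beta$ be the shift on $A_0$. A $\beta$-invariant ideal contained in $\ker\hat\chi_0$ lies in $\ker\hat\chi_k$ for all $k$, so it is $0$ by Lemma 1. Thus $(*)$ fails for $P=0$ in $A_0$ and the group generated by the shift. This alone does not violate EHI, since there $G_P=G$. We need extra group elements that move $P$ but do not move the pieces, and the flip of Section 1 has this property: it moves $\ker\mathrm{ev}_0$ and fixes $\omega=\chi\circ\mathrm{ev}_0$.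

## 5. Infinitely many flips and a shift

**Step 4: define the system.** Put $A=\bigotimes_{k\in\mathbb Z}E$. Like $A_0$ it is separable, unital and AF. For $x\in E$ or $x\in D$ let $x^{(k)}$ be $x$ placed in the $k$-th factor. Let $M=\bigoplus_{\mathbb Z}\mathbb Z/2$ and $N=\bigoplus_{\mathbb Z}\mathbb Z/2$, with canonical generators $m_k$ and $n_k$. Write $M$ additively and regard $m\in M$ as a finitely supported function $\mathbb Z\to\{0,1\}$. (This $M$ has nothing to do with the multiplication operators of Section 3, which do not appear again.) Let
$$G=(M\times N)\rtimes\mathbb Z,\qquad tm_kt^{-1}=m_{k+1},\quad tn_kt^{-1}=n_{k+1},$$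
with $t$ the generator of $\mathbb Z$. It is countable, and metabelian since $M\times N$ and $G/(M\times N)\cong\mathbb Z$ are abelian. Let $G$ act on $A$ as follows:

* $\alpha_{m_k}$ is $\theta$ on the $k$-th factor and the identity on the other factors;
* $\alpha_{n_k}=\mathrm{id}$;
* $\alpha_t(x^{(k)})=x^{(k+1)}$.

The $\alpha_{m_k}$ commute and square to the identity, and $\alpha_t\alpha_{m_k}\alpha_t^{-1}$ flips exactly factor $k+1$, so the relations of $G$ are respected and this is an action. The group $N$ acts trivially on $A$. Its job comes in Step 9: it makes the splitting visible to the kernel and not only to the commutant. (A reducible representation can have a primitive kernel; two copies of one irreducible representation do.)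

**Step 5: find a primitive ideal $P$.** For $m\in M$ let $\mathrm{ev}_m=\bigotimes_k\mathrm{ev}_{m(k)}:A\to A_0$, a surjection, let $P_m=\ker\mathrm{ev}_m$, and put $P=P_0$. To see that $P$ is primitive we need a faithful irreducible representation of $A_0$. Fix a unit vector $\xi_0\in\ell^2$, let $e_0\in\mathbb K$ be the projection onto $\mathbb C\xi_0$, and let $A_0$ act on $\mathcal H=\bigotimes_k(\ell^2,\xi_0)$. The action is isometric on each $D^{\otimes F}$, hence on $A_0$, so it is faithful. Let $T$ commute with $A_0$. The elements $e_0^{\otimes F}\otimes1$ converge strongly, as $F$ increases to $\mathbb Z$, to the projection onto $\mathbb C\Omega$ with $\Omega=\bigotimes\xi_0$. So $T$ commutes with this projection, and $T\Omega=c\,\Omega$ for a scalar $c$. The vector $\Omega$ is cyclic, because the finite-rank operators in the factors from $F$ move it to every elementary tensor that agrees with $\xi_0$ outside $F$. Hence $Ta\Omega=aT\Omega=ca\Omega$ for $a\in A_0$ gives $T=c1$. So the representation is faithful and irreducible, and $P$ is primitive. The same argument makes $\bigotimes_{j\ne k}D$ act faithfully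 and irreducibly on $\mathcal H_k:=\bigotimes_{j\ne k}(\ell^2,\xi_0)$.

**Step 6: compute $G_P$.** From (1) we read off
$$\mathrm{ev}_0\circ\alpha_m=\mathrm{ev}_m,\qquad \mathrm{ev}_0\circ\alpha_n=\mathrm{ev}_0\ (n\in N),\qquad \mathrm{ev}_0\circ\alpha_t=\beta\circ\mathrm{ev}_0 .$$
So $N$ and $t$ fix $P$, and $\alpha_m(P)=\ker(\mathrm{ev}_0\circ\alpha_m^{-1})=P_m$ because $m=-m$. Hence $\alpha_g(P)=P_m$ for $g=mnt^j$. If $m(k)=1$ for some $k$ and $0\ne a\in\mathbb K$, then $(a,0)\in E$ and $(a,0)^{(k)}$ lies in $P_m$ but not in $P_0$. Therefore
$$G_P=H:=N\rtimes\mathbb Z .$$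

## 6. An irreducible representation of $A\rtimes_\alpha H$ lying over $P$

**Step 7: build $\rho$ from pieces with too-large kernels.** Put $\varphi_k=\hat\chi_k\circ\mathrm{ev}_0$, a surjection of $A$ onto $\bigotimes_{j\ne k}D$, and let $\sigma_k$ be $\varphi_k$ followed by the representation on $\mathcal H_k$. Explicitly,
$$\sigma_k(x^{(j)})=\mathrm{ev}_0(x)^{(j)}\ (j\neq k),\qquad \sigma_k(x^{(k)})=\omega(x)1. \tag{5}$$
Each $\sigma_k$ is irreducible with kernel $\ker\varphi_k$. Since $\omega\circ\theta=\omega$,
$$\sigma_k\circ\alpha_{m_k}=\sigma_k, \tag{6}$$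
although $m_k\notin H$. Let $S_k:\mathcal H_k\to\mathcal H_{k+1}$ be the relabelling unitary that moves the tensor factor $j$ to position $j+1$. It carries $\mathrm{ev}_0(x)^{(j)}$ to $\mathrm{ev}_0(x)^{(j+1)}$ for $j\neq k$ and scalars to scalars, so by (5)
$$S_k\sigma_k(a)S_k^*=\sigma_{k+1}(\alpha_t(a))\qquad(a\in A). \tag{7}$$
On $\mathcal K=\bigoplus_k\mathcal H_k$ put
$$\sigma=\bigoplus_k\sigma_k,\qquad V_t=\bigoplus_kS_k,\qquad V_{n_j}|_{\mathcal H_k}=(-1)^{\delta_{jk}} .$$
The $V_{n_j}$ are commuting self-adjoint unitaries. On $\mathcal H_{k+1}$ the operator $V_tV_{n_j}V_t^*$ is $(-1)^{\delta_{jk}}=(-1)^{\delta_{j+1,k+1}}$, so $V_tV_{n_j}V_t^*=V_{n_{j+1}}$ and $V$ is a representation of $H$. By (7), $V_t\sigma(a)V_t^*=\sigma(\alpha_t(a))$, and $V_{n_j}$ commutes with $\sigma(A)$, as it must because $\alpha_{n_j}=\mathrm{id}$. So $\rho=\sigma\rtimes V$ is a representation of $A\rtimes_\alpha H$. Let $J=\ker\rho$.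

*Irreducibility.* Let $T$ commute with $\rho(A\rtimes_\alpha H)$. It commutes with the projections $\frac12(1-V_{n_k})$ onto $\mathcal H_k$, so $T=\bigoplus T_k$. Since $T_k\in\sigma_k(A)'$, each $T_k$ is a scalar, and commuting with $V_t$ makes all of them equal.

*Residue.* We have $\operatorname{Res}J=\ker\sigma=\bigcap_k\ker(\hat\chi_k\circ\mathrm{ev}_0)\supseteq P$. If $a$ is in this intersection, then $b=\mathrm{ev}_0(a)$ satisfies $\hat\chi_k(b)=0$ for all $k$, so $b=0$ by Lemma 1 and $a\in P$. Hence
$$\bigcap_k\ker\varphi_k=P,\qquad \operatorname{Res}J=P. \tag{8}$$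

So $J\in\operatorname{Prim}(A\rtimes_\alpha G_P)$ and $\operatorname{Res}J=P$: the hypotheses in the definition of EHI are met.

One can check directly that this $P$ is outside the reach of Theorem 2. The group $H$ is infinite and discrete, so it is not compact. The point $\{P\}$ is not locally closed: the ideals $\ker\varphi_k$ are primitive, properly contain $P$ (for $0\ne a\in\mathbb K$ the element $(a,0)^{(k)}$ is in $\ker\varphi_k$ and not in $P$), and intersect to $P$ by (8). If $\{P\}$ were open in $\overline{\{P\}}$, its complement there would be closed and contain all $\ker\varphi_k$, hence would contain $P\supseteq\bigcap_k\ker\varphi_k$, which is absurd. And $(*)$ fails for $L=\ker\varphi_0$: by (7) $\ker\varphi_{k+1}=\alpha_t(\ker\varphi_k)$, so an $H$-invariant ideal inside $L$ lies in all $\ker\varphi_k$, hence in $P$.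

## 7. A hidden symmetry of $\operatorname{Ind}_H^G\rho$

**Step 8: write the induced representation on $\ell^2(M,\mathcal K)$ and find an operator commuting with it.** Since $G=MH$, $M\cap H=\{e\}$ and $M$ is normal, a function $\xi$ as in (2) is determined by its restriction to $M$, and $\operatorname{Ind}_H^G\rho=:\Pi\rtimes U$ is realized on $\ell^2(M,\mathcal K)$. For $h\in H$,
$$(U_h\xi)(m)=\xi(h^{-1}m)=\xi\big((h^{-1}mh)h^{-1}\big)=V_h\,\xi(h^{-1}mh).$$
Writing $\xi(m)_k\in\mathcal H_k$ for the components, and using $\alpha_m^{-1}=\alpha_m$ and that $N$ commutes with $M$, we get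
$$\begin{aligned}(\Pi(a)\xi)(m)_k&=\sigma_k(\alpha_m(a))\,\xi(m)_k, & (U_{m'}\xi)(m)&=\xi(m-m'),\\ (U_{n_j}\xi)(m)_k&=(-1)^{\delta_{jk}}\xi(m)_k, & (U_t\xi)(m)_{k+1}&=S_k\,\xi(t^{-1}mt)_k .\end{aligned}\tag{9}$$
Equation (6) says that in the component $k$ the algebra $A$ cannot tell $m$ from $m+m_k$. So exchange them:
$$(W\xi)(m)_k=\xi(m+m_k)_k. \tag{10}$$
The shift now depends on the component $k$. As $m\mapsto m+m_k$ is an involution of $M$, $W$ is a self-adjoint unitary and $W^2=1$. It commutes with the whole image of $A\rtimes_\alpha G$:

* *With $\Pi(a)$.* We have $(W\Pi(a)\xi)(m)_k=\sigma_k(\alpha_{m_k}\alpha_m(a))\xi(m+m_k)_k$. By (6) this equals $\sigma_k(\alpha_m(a))\xi(m+m_k)_k=(\Pi(a)W\xi)(m)_k$.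
* *With $U_{m'}$.* Both $(WU_{m'}\xi)(m)_k$ and $(U_{m'}W\xi)(m)_k$ are $\xi(m-m'+m_k)_k$.
* *With $U_{n_j}$.* This operator is the scalar $(-1)^{\delta_{jk}}$ on the component $k$, and $W$ preserves components.
* *With $U_t$.* Since $t^{-1}m_{k+1}t=m_k$,
$$(WU_t\xi)(m)_{k+1}=(U_t\xi)(m+m_{k+1})_{k+1}=S_k\,\xi(t^{-1}mt+m_k)_k=S_k\,(W\xi)(t^{-1}mt)_k=(U_tW\xi)(m)_{k+1}.$$

**Step 9: show that the kernel is not prime.** The purpose is to realize the spectral projections of $W$, on one component, by elements of the crossed product. Put
$$q=\tfrac12(1-u_{n_0}),\qquad x_\pm=q(1\pm u_{m_0})\ \in A\rtimes_\alpha G .$$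
By (9) the image of $q$ is the projection $Q$ onto the component $k=0$. On that component $U_{m_0}$ acts by $\xi(m)_0\mapsto\xi(m-m_0)_0=\xi(m+m_0)_0$, which is exactly $W$. Hence
$$(\Pi\rtimes U)(x_\pm)=Q(1\pm W). \tag{11}$$

*Neither $x_+$ nor $x_-$ is in the kernel:* for $0\ne\eta\in\mathcal H_0$,
$$Q(1\pm W)(\delta_0\otimes\eta)=\delta_0\otimes\eta\pm\delta_{m_0}\otimes\eta\ne0 .$$

*For every $y\in A\rtimes_\alpha G$, $x_+yx_-$ is in the kernel:* with $Y=(\Pi\rtimes U)(y)$, the operator $W$ commutes with $Y$ and $Q$ by Step 8, so the image is
$$Q(1+W)\,Y\,Q(1-W)=QYQ(1+W)(1-W)=QYQ(1-W^2)=0 .$$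

The ideals generated by $x_+$ and $x_-$ are the closed spans of the elements $yx_+y'$ and $yx_-y'$ with $y,y'\in A\rtimes_\alpha G$. So their product is contained in $\ker(\Pi\rtimes U)=\operatorname{Ind}_H^GJ$, while neither ideal is. Thus $\operatorname{Ind}_{G_P}^GJ$ is not prime, hence not primitive, and the conjecture is false. This proves Theorem 1 except for its last sentence.

Compare the same construction over a finite cyclic index set $\mathbb Z/n$. The operator $W$ would still commute and the kernel would still fail to be prime, since Steps 8 and 9 use only (6), (7) and the relations. But $\ker\sigma$ would contain an element mapped by $\mathrm{ev}_0$ to $e_0^{\otimes n}\neq0$, so $\operatorname{Res}J\supsetneq P$ and EHI would not be contradicted. For $n=1$ the representation $\sigma$ is $\omega$, and we are back at the second case of Section 1.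

## 8. The commutant is spanned by $1$ and $W$

**Step 10: compute the commutant of $\operatorname{Ind}\rho$.** This gives the exact decomposition. Let $T$ commute with $(\Pi\rtimes U)(A\rtimes_\alpha G)$. It commutes with the images of $\frac12(1-u_{n_k})$, the projections onto the components $k$, so $T=\bigoplus_kT_k$ is block diagonal in $k$. Write $T_0$, acting on $\ell^2(M)\otimes\mathcal H_0$, as a matrix with entries $T_{m,m'}$ on $\mathcal H_0$. Commuting with $\Pi(a)$ means
$$T_{m,m'}\,\sigma_0(\alpha_{m'}(a))=\sigma_0(\alpha_m(a))\,T_{m,m'}\qquad(a\in A),$$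
so $T_{m,m'}$ intertwines two irreducible representations.

* *If $m$ and $m'$ differ at some $j\neq0$,* take $0\ne a\in\mathbb K$. By (5), $\sigma_0\circ\alpha_m$ sends $(a,0)^{(j)}$ to $a^{(j)}\neq0$ if $m(j)=0$ and to $0$ if $m(j)=1$. So this element lies in the kernel of exactly one of the two representations. They are inequivalent, and $T_{m,m'}=0$ by Schur's lemma.
* *If $m-m'\in\{0,m_0\}$,* the two representations coincide by (6), and $T_{m,m'}$ is a scalar.

Commuting with $U_M$ makes $T_{m,m'}$ depend only on $m-m'$. So there are scalars $c,d$ with $T_{m,m}=c$ and $T_{m,m+m_0}=d$ for all $m$, which says that $T_0=c+dW$ on this block. The unitary $U_t$ maps the block $k$ onto the block $k+1$ and commutes with both $T$ and $W$, so $T=c+dW$ on every block. Hence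
$$(\Pi\rtimes U)(A\rtimes_\alpha G)'=\operatorname{span}\{1,W\} .$$

**Step 11: compare the two summands.** Let $\rho_\pm$ be the restrictions of $\operatorname{Ind}\rho$ to the spaces $\{W=\pm1\}$. Both spaces are nonzero by (11) and the computation following it, and $\operatorname{Ind}\rho=\rho_+\oplus\rho_-$. The commutant of $\rho_\pm$ is the compression of $\operatorname{span}\{1,W\}$ to $\{W=\pm1\}$, which consists of scalars, so $\rho_\pm$ are irreducible. By (11), $\rho_+(x_-)$ is the restriction of $Q(1-W)$ to $\{W=1\}$, which is $0$. On the other hand $Q(1+W)\neq0$ vanishes on $\{W=-1\}$, so $\rho_+(x_+)\neq0$. In the same way $\rho_-(x_+)=0\ne\rho_-(x_-)$. Thus $x_-\in\ker\rho_+\setminus\ker\rho_-$ and $x_+\in\ker\rho_-\setminus\ker\rho_+$, and the kernels are incomparable. This completes the proof of Theorem 1. $\blacksquare$
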